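# Intersecting families without long chains: a lecture on Frankl's bound

## 1. The bound for $t$-intersecting $k$-Sperner families

Let $[n]=\{1,\dots,n\}$, let $2^{[n]}$ be its power set, and let $k,t$ be positive integers. A family $\mathcal F\subseteq 2^{[n]}$ is $t$-*intersecting* if $|A\cap B|\ge t$ for every pair $A,B\in\mathcal F$. It is $k$-*Sperner* if it contains no $(k+1)$-chain, that is, no $k+1$ sets $A_0\subset A_1\subset\dots\subset A_k$ (strict inclusions).

**Theorem 1.** Let $n+t$ be even and $n>t$. If $\mathcal F\subseteq 2^{[n]}$ is $t$-intersecting and $k$-Sperner, then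
$$|\mathcal F|\le\sum_{i=0}^{k-1}\binom{n}{\frac{n+t}2+i}.$$

This was conjectured by Frankl; we take the problem from the paper of József Balogh, William B. Linz and Balázs Patkós, "On the sizes of $t$-intersecting $k$-chain-free families", arXiv:2209.01656 (2022). The conjecture is true in all cases, and we can also say when equality holds. Put
$$m=\frac{n+t}2 .$$

**Theorem 2 (equality).** Equality holds in Theorem 1 only for $\mathcal F=\{A: m\le|A|\le m+k-1\}$, except when $t=1$ and $k\ge\frac{n+3}2$. In the exceptional case the bound is $2^{n-1}$, the extremal families are exactly the $k$-Sperner intersecting families of size $2^{n-1}$, and there is more than one.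

Now let us unpack this. The family $\{12,13,23\}$ in $2^{[3]}$ (we write $12$ for $\{1,2\}$) is $1$-intersecting, or simply *intersecting*. It is $1$-Sperner, that is, an antichain. Adding $123$ keeps it intersecting, creates $2$-chains but no $3$-chain, and so gives a $2$-Sperner family. A union of $k$ layers $\binom{[n]}{j}=\{A:|A|=j\}$ is always $k$-Sperner, since a chain uses each layer at most once.

If all sets of $\mathcal F$ have size at least $m$, then $|A\cap B|\ge 2m-n=t$, so $\mathcal F$ is automatically $t$-intersecting. The number $m$ is the threshold where this happens. Since $n+t$ is even and $n>t\ge1$, we have $n\ge t+2\ge 3$ and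
$$t+1\le m\le n-1,\qquad m>\tfrac n2 .$$
Write $N_j=\binom nj$, with $N_j=0$ for $j>n$. Because $m>n/2$, we have $N_m>N_{m+1}>\dots>N_n$. So the $k$ layers $m,\dots,m+k-1$ are the $k$ largest layers in the zone where the intersection condition is free. They form a $t$-intersecting $k$-Sperner family, and Theorem 1 says that going below $m$ never helps. Layers just below $m$ can be larger than layer $m$, but sets taken there exclude other sets, and the question is how to charge for that.

One convention: "every pair" includes $A=B$, so all members of a $t$-intersecting family have size at least $t$. If one asks only for distinct pairs, nothing changes. A family containing a set of size less than $t$ then has just one member, and $1<N_m$.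

For a family $\mathcal G$, let $\mathcal G_j$ be its members of size $j$. Throughout, $f_j=|\mathcal F_j|$.

## 2. The case $n=t+2$ by hand

Here $m=t+1=n-1$. The bound is $n$ for $k=1$ and $n+1$ for $k\ge2$. Pass to complements: $|A\cap B|\ge t=n-2$ says that the complements $A^c,B^c$ satisfy $|A^c\cup B^c|\le2$. With $A=B$ this says that all complements have size at most $2$.

Suppose first that no complement has size $2$. Then the complements are among $\emptyset$ and the $n$ singletons, so $|\mathcal F|\le n+1$. For an antichain, $|\mathcal F|\le n$, since $[n]$ is comparable to everything. Equality holds exactly for the layers in Theorem 2.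

Suppose next that some complement is $\{x,y\}$. Every complement $Z$ has $|Z\cup\{x,y\}|\le2$, so $Z\subseteq\{x,y\}$ and there are at most four sets. For $k=1$ only one set is possible, and $1<n$. For $k=2$ the chain $\emptyset\subset\{x\}\subset\{x,y\}$ cannot be complete, so $|\mathcal F|\le3<n+1$. For $k\ge3$ we get $|\mathcal F|\le4\le n+1$, with equality only if $n=3$ and $t=1$. Then $\mathcal F$ consists of the four subsets of $[3]$ that contain the third element $z$.

So both theorems hold when $n=t+2$, and the exceptional case of Theorem 2 is visible: for $n=3$, $t=1$, $k\ge3=\frac{n+3}2$, both $\{12,13,23,123\}$ and $\{1,12,13,123\}$ have four members.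

## 3. Shadows, antichains, and filling large layers

For $\mathcal G\subseteq\binom{[n]}j$ let $\nabla\mathcal G\subseteq\binom{[n]}{j+1}$ be the *upper shadow* (all sets $G\cup\{x\}$, $G\in\mathcal G$, $x\notin G$) and $\partial\mathcal G\subseteq\binom{[n]}{j-1}$ the *lower shadow*. Let $\nabla_c\mathcal G$ and $\partial_g\mathcal G$ be the families of all $c$-supersets and all $g$-subsets of members of $\mathcal G$. For example, in $2^{[4]}$ we have $\nabla\{12\}=\{123,124\}$ and $\partial_1\{123,124\}=\{1,2,3,4\}$.

**Normalized matching.** For $\mathcal G\subseteq\binom{[n]}j$, $0\le j\le n-1$, count pairs $G\subset E$ with $G\in\mathcal G$ and $|E|=j+1$. Each $G$ lies in $n-j$ such pairs, and each $E\in\nabla\mathcal G$ in at most $j+1$. Hence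
$$(j+1)|\nabla\mathcal G|\ge(n-j)|\mathcal G|,\qquad\text{equivalently}\qquad \frac{|\nabla\mathcal G|}{N_{j+1}}\ge\frac{|\mathcal G|}{N_j},\tag{1}$$
because $(j+1)N_{j+1}=(n-j)N_j$.

**Mirsky's theorem.** A $k$-Sperner family is a disjoint union of $k$ antichains (some possibly empty). Indeed, let $h(A)$ be the largest $h$ for which the family contains a chain $A_1\subset\dots\subset A_h=A$. Then $1\le h(A)\le k$, and $A\subset B$ implies $h(B)\ge h(A)+1$, so sets with equal $h$ are incomparable.

**Katona's shadow theorem** (Acta Math. Acad. Sci. Hungar. 15 (1964) 329–337). If $\mathcal G$ is a $\tau$-intersecting family of $q$-sets, $\tau\ge1$, and $q-\tau\le g\le q$, then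
$$|\partial_g\mathcal G|\ge|\mathcal G|\,\binom{2q-\tau}g\Big/\binom{2q-\tau}q .$$

For $q=2$, $\tau=g=1$ it says that an intersecting family of edges covers at least as many vertices as it has edges. The triangle gives equality. We use the theorem twice.

**Lemma 3.** Let $\mathcal G\subseteq\binom{[n]}a$ be $t$-intersecting, $a\ge t$.

(K1) $|\partial_{a-t+1}\mathcal G|\ge\frac{a}{a-t+1}|\mathcal G|$.

(K2) If $\delta:=n+t-2a\ge1$, then $|\nabla\mathcal G|\ge\frac{n-a}{a-t+1}|\mathcal G|$.

*Proof.* For (K1), take $q=a$, $\tau=t$, $g=a-t+1$. Since $\binom{2a-t}{a-t+1}=\binom{2a-t}{a-1}$, the factor is $\binom{2a-t}{a-1}/\binom{2a-t}{a}=\frac a{a-t+1}$.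

For (K2), pass to complements, which are $y$-sets with $y=n-a$. Two of them meet in $n-|A\cup A'|=n-2a+|A\cap A'|\ge\delta$ elements. Upper shadow becomes lower shadow. Apply Katona's theorem with $q=y$, $\tau=\delta$, $g=y-1$. Here $2y-\delta=n-t$, and the factor is
$$\binom{n-t}{y-1}\Big/\binom{n-t}{y}=\frac{y}{n-t-y+1}=\frac{n-a}{a-t+1}.\qquad\blacksquare$$

The last tool says that if capacity is limited, one should fill the largest layers first.

**Lemma 4.** Let $M_0>M_1>\dots>M_r>0$, let $0\le x_i\le1$ for $0\le i\le r$, and let $\sum_i x_i\le k$, where $k$ is a positive integer. Then $\sum_iM_ix_i\le\sum_{i\le\min(k-1,r)}M_i$. Equality forces $x_i=1$ for $i<k$ and $x_i=0$ for $i\ge k$ (with $i\le r$).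

*Proof.* If $k\ge r+1$, both claims are immediate from $x_i\le1$. If $k\le r$, then
$$\sum_iM_ix_i-\sum_{i<k}M_i=\sum_{i\ge k}M_ix_i-\sum_{i<k}M_i(1-x_i)\le M_{k-1}\Big(\sum_{i\ge k}x_i-\sum_{i<k}(1-x_i)\Big)=M_{k-1}\Big(\sum_ix_i-k\Big)\le0 .$$
If the left side is $0$, then equality holds throughout. Since $M_i<M_{k-1}$ for $i\ge k$, equality in the first inequality forces $x_i=0$ for $i\ge k$. Then the left side is $-\sum_{i<k}M_i(1-x_i)$ with all terms nonnegative, so $x_i=1$ for $i<k$. $\blacksquare$

## 4. Pairing sizes, the case $t=1$, and where the LYM inequality stops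

A set $A$ of size $a$ forbids every set that meets it in fewer than $t$ elements. A $c$-set meeting $A$ in at most $t-1$ elements exists exactly if $c\le (n-a)+(t-1)$. So the largest size in which $A$ forbids anything is
$$c_a=n+t-1-a .$$
The map $a\mapsto c_a$ is a bijection from $\{t-1,\dots,m-1\}$ onto $\{m,\dots,n\}$, with $c_{m-1}=m$ and $c_{m-1-i}=m+i$. We therefore pair the layers $m-1-i$ and $m+i$.

**Lemma 5.** Let $\mathcal F$ be $t$-intersecting, $0\le i\le n-m$, $a=m-1-i$, $c=m+i$. If $a\ge t$, then
$$f_c+\frac a{a-t+1}f_a\le N_c .\tag{2}$$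
In all cases $g_i:=f_{m+i}+f_{m-1-i}\le N_{m+i}$. Moreover $|\mathcal F|=\sum_{i=0}^{n-m}g_i$.

*Proof.* We have $a+c=n+t-1$. Let $a\ge t$, $A\in\mathcal F_a$, $B\subset A$, $|B|=a-t+1$. The set $[n]\setminus B$ has size $n-a+t-1=c$ and meets $A$ in $t-1$ elements, so it is not in $\mathcal F$. Different $B$ give different sets, so $f_c+|\partial_{a-t+1}\mathcal F_a|\le N_c$, and (K1) gives (2). Since $\frac a{a-t+1}\ge1$, we get $g_i\le N_c$. If $a=t-1$, then $f_a=0$ and the claim is trivial. Finally, $i=n-m$ gives $a=2m-n-1=t-1$. So the pairs cover all sizes from $t-1$ to $n$, and there are no members of size less than $t$. $\blacksquare$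

Now put $x_i=g_i/N_{m+i}$. By Lemma 5, $0\le x_i\le1$ and $|\mathcal F|=\sum_i N_{m+i}x_i$. By Lemma 4 with $M_i=N_{m+i}$ and $r=n-m$, **Theorem 1 follows as soon as we know**
$$\sum_{i=0}^{n-m}x_i\le k .\tag{3}$$

For $t=1$ this is easy. A uniformly random maximal chain $\emptyset\subset\dots\subset[n]$ contains a given set $A$ with probability $1/N_{|A|}$, and it contains at most $k$ members of a $k$-Sperner family. Taking expectations gives the LYM inequality
$$\sum_{A\in\mathcal F}\frac1{N_{|A|}}\le k .$$
If $t=1$, then $c_a=n-a$, so $N_{c_a}=N_a$ and the left side is exactly $\sum_ix_i$. This proves Theorem 1 for $t=1$, the bound for intersecting $k$-Sperner families with $n$ odd that our source quotes from Frankl.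

For $t\ge2$, a set of size $a<m$ must be counted in (3) with weight $1/N_{c_a}$, and this weight is larger than $1/N_a$. Indeed $c_a>a$ and $c_a>n-a$, so $c_a$ is farther from $n/2$ than $a$ is, and $N_{c_a}<N_a$. So the LYM inequality is weaker than (3). Could it be enough together with (2)? As far as numbers go, it is not. Take $n=6$, $t=2$, $k=1$. Then $m=4$, the bound is $N_4=15$, and the pairs of sizes are $(3,4)$, $(2,5)$, $(1,6)$. The level sizes
$$f_2=3,\quad f_3=4,\quad f_4=9,\quad\text{all others }0,$$
satisfy LYM, since $\frac3{15}+\frac4{20}+\frac9{15}=1$. They satisfy (2), since $9+\frac32\cdot4=15\le15$ and $0+2\cdot3=6\le6$. Yet their sum is $16$. So these constraints alone cannot give the bound.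

Another natural start is to split $\mathcal F$ into $k$ antichains and apply Milner's theorem to each: a $t$-intersecting antichain has at most $\binom n{\lfloor(n+t+1)/2\rfloor}=N_m$ members. This gives $kN_m$, which is too large for every $k\ge2$. A bound on sizes forgets that the antichains cannot all sit in layer $m$. What survives the splitting is a weighted inequality, and (3) shows which one is needed.

**Theorem 6.** Let $n+t$ be even, $n>t$. If $\mathcal F\subseteq2^{[n]}$ is a $t$-intersecting antichain, then
$$W(\mathcal F):=\sum_{A\in\mathcal F,\ |A|\ge m}\frac1{\binom n{|A|}}+\sum_{A\in\mathcal F,\ |A|<m}\frac1{\binom n{n+t-1-|A|}}\le1 .$$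

In the example above the new weights give $\frac36+\frac4{15}+\frac9{15}>1$, so those level sizes are excluded.

**Proof of Theorem 1 from Theorem 6.** Let $\mathcal F$ be $t$-intersecting and $k$-Sperner. By Mirsky's theorem it is a disjoint union of $k$ antichains, each $t$-intersecting. Sum Theorem 6 over them. A set of size $m+i$ has weight $1/N_{m+i}$, and so does a set of size $m-1-i$, because $c_{m-1-i}=m+i$. The sum of all weights is therefore $\sum_i g_i/N_{m+i}=\sum_ix_i$, and it is at most $k$. This is (3). $\blacksquare$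

It remains to prove Theorem 6, and then Theorem 2.

## 5. Telescoping over the generated up-set

The purpose of this section is to rewrite $W(\mathcal F)$ so that one sees which inequality has to be proved.

Let $\mathcal F\ne\emptyset$ be a $t$-intersecting antichain (for $\mathcal F=\emptyset$ there is nothing to prove). Let
$$\mathcal U=\{X\subseteq[n]:X\supseteq A\text{ for some }A\in\mathcal F\},\qquad u_j=|\mathcal U_j| .$$
Enlarging sets does not decrease intersections, so $\mathcal U$ is $t$-intersecting. Thus $u_j=0$ for $j<t$, and $u_n=1$. As $\mathcal F$ is an antichain, its members are exactly the minimal members of $\mathcal U$. A $j$-set of $\mathcal U$ is non-minimal exactly if one of its $(j-1)$-subsets is in $\mathcal U$, that is, if it lies in $\nabla\mathcal U_{j-1}\subseteq\mathcal U_j$. Hence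
$$f_j=u_j-|\nabla\mathcal U_{j-1}| .$$
For $0\le j\le n-1$ define the *surplus*
$$d_j=\frac{|\nabla\mathcal U_j|}{N_{j+1}}-\frac{u_j}{N_j}\ \ge0\qquad\text{(by (1))}.$$

The upper part of $W$ telescopes:
$$\sum_{j=m}^n\frac{f_j}{N_j}=\sum_{j=m}^n\frac{u_j}{N_j}-\sum_{j=m-1}^{n-1}\frac{|\nabla\mathcal U_j|}{N_{j+1}}=1-\frac{|\nabla\mathcal U_{m-1}|}{N_m}-\sum_{j=m}^{n-1}d_j .$$
For the lower part, use $c_{a+1}=c_a-1$ and $\nabla\,\mathcal U_{t-1}=\emptyset$:
$$\sum_{a=t}^{m-1}\frac{f_a}{N_{c_a}}=\sum_{a=t}^{m-1}\frac{u_a}{N_{c_a}}-\sum_{a=t}^{m-1}\frac{|\nabla\mathcal U_{a-1}|}{N_{c_a}}=\sum_{a=t}^{m-1}\frac{u_a}{N_{c_a}}-\sum_{a=t}^{m-2}\frac{|\nabla\mathcal U_a|}{N_{c_a-1}} .$$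
Adding, and using $c_{m-1}=m$,
$$W(\mathcal F)=1+\frac{u_{m-1}-|\nabla\mathcal U_{m-1}|}{N_m}-\sum_{j=m}^{n-1}d_j+\sum_{a=t}^{m-2}\Big(\frac{u_a}{N_{c_a}}-\frac{|\nabla\mathcal U_a|}{N_{c_a-1}}\Big).\tag{4}$$

The second term is at most $0$. Apply (K2) with $a=m-1\ge t$, where $\delta=2$. The ratio is $\frac{n-m+1}{m-t}=\frac{n-m+1}{n-m}>1$, since $m-t=n-m$.

Now consider a term of the last sum, for $t\le a\le m-2$. Put
$$c=c_a,\qquad y=n-a,\qquad s=n-c=a-t+1 .$$
Then $c=y+t-1$ and $y-s=n+t-1-2a\ge3$. Here $n+t-2a\ge4$, so (K2) gives $|\nabla\mathcal U_a|\ge\frac ysu_a$. With $\frac{N_c}{N_{c-1}}=\frac{n-c+1}c=\frac{s+1}{y+t-1}$ we obtain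
$$\frac{u_a}{N_c}-\frac{|\nabla\mathcal U_a|}{N_{c-1}}\le\frac{u_a}{N_c}\Big(1-\frac{y(s+1)}{s(y+t-1)}\Big)=\frac{u_a}{sN_c}\cdot\frac{s(t-1)-y}{y+t-1}.\tag{5}$$

If $t\le2$, then $s(t-1)-y\le s-y<0$. All terms in the last sum of (4) are then nonpositive, and Theorem 6 is already proved. For larger $t$ the terms can be positive, as the following example shows.

**Example 7.** Let $n=10$, $t=4$, so $m=7$. Fix a $4$-set $T$ and let $\mathcal F$ be the six $5$-sets containing $T$. Then $\mathcal U=\{X\supset T:|X|\ge5\}$, and $(u_5,\dots,u_{10})=(6,15,20,15,6,1)$. For $a=5$ we have $c=8$, and the term is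
$$\frac6{45}-\frac{15}{120}=\frac1{120}>0 .$$
So $d_j\ge0$ is not enough here, and the surplus must be used. Here $d_8=\frac6{10}-\frac{15}{45}=\frac4{15}$, which pays for the term many times over.

For $t\le a\le m-2$ the numbers $c_a$ are distinct elements of $\{m+1,\dots,n-1\}$. So each such $a$ has its own surplus $d_{c_a}$ in (4), and Theorem 6 follows if
$$\frac{u_a}{N_c}-\frac{|\nabla\mathcal U_a|}{N_{c-1}}\le d_c\qquad(t\le a\le m-2,\ c=c_a).\tag{6}$$

We thus need a lower bound on the surplus in layer $c$ in terms of the number of sets in layer $a$. This should exist: each set of $\mathcal U_a$ keeps some $c$-sets out of $\mathcal U$ and puts all its $c$-supersets in. So $\mathcal U_c$ is neither empty nor all of the layer, and one hopes that (1) is far from tight. In un-normalized form, $(c+1)N_{c+1}\,d_c=(c+1)|\nabla\mathcal U_c|-(n-c)u_c$. Sections 6 to 8 prove that this is at least $t\,u_a$.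

## 6. A rank argument for shadows

We first treat the situation $c=a$ of the surplus estimate, written for complements, where lower shadows replace upper ones.

**Lemma 8.** Let $s\ge1$, $n\ge2s$, $\Phi\subseteq\mathcal Q\subseteq\binom{[n]}s$, with $Q\cap\varphi\ne\emptyset$ for all $Q\in\mathcal Q$, $\varphi\in\Phi$. Then
$$(n-s+1)|\partial\mathcal Q|\ge s|\mathcal Q|+(n-2s+1)|\Phi| .$$

For $\Phi=\emptyset$ this is the normalized matching inequality for lower shadows. For $\Phi=\mathcal Q$ it says $|\partial\mathcal Q|\ge|\mathcal Q|$ for an intersecting family, which is Katona's theorem with $\tau=1$, $g=s-1$. One would like to add these two statements for $\mathcal Q\setminus\Phi$ and $\Phi$. That fails, because shadows overlap. For $\Phi=\{12\}$, $\mathcal Q=\{12,13,23\}$, $s=2$, the shadows of $\Phi$ and of $\mathcal Q\setminus\Phi$ have $2$ and $3$ members, but $|\partial\mathcal Q|=3$. The remedy is to replace the size of the shadow by the rank of a space of functions, because rank does add up in the way we need.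

*Proof.* For $|C|=s-1$ let $x_C:\binom{[n]}s\to\mathbb R$ with $x_C(Q)=1$ if $C\subset Q$ and $0$ otherwise. Let $K=\mathrm{span}\{x_C\}$. For $Y\subseteq\binom{[n]}s$ let $K|_Y$ be the space of restrictions to $Y$, and $\rho(Y)=\dim K|_Y$.

**Step 0: $\dim K=N_{s-1}$.** This says that the $x_C$ are linearly independent. It is a case of Gottlieb's theorem (Proc. AMS 17 (1966) 1233–1237): for $r\le q\le n-r$ the inclusion matrix of $r$-subsets versus $q$-subsets of $[n]$ has rank $\binom nr$ over $\mathbb R$. We need $r=s-1$, $q=s$, which is allowed as $n\ge2s-1$. For this case here is a direct check. The inner product $\langle x_C,x_{C'}\rangle$ counts the $s$-sets containing $C\cup C'$. It is $n-s+1$ if $C=C'$, it is $1$ if $|C\cap C'|=s-2$, and $0$ otherwise. Let $D$ be the inclusion matrix of $(s-2)$-sets (rows) versus $(s-1)$-sets (columns), with no rows if $s=1$. The entries of $D^{T}D$ are $s-1$, $1$, $0$ in the same three cases. So the Gram matrix of the $x_C$ is $(n-2s+2)I+D^{T}D$. It is positive definite since $n-2s+2\ge1$.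

**Step 1: a lower bound on rank,** $\rho(Y)\ge\frac{N_{s-1}}{N_s}|Y|=\frac s{n-s+1}|Y|$. The evaluations $f\mapsto f(Q)$, $Q\in\binom{[n]}s$, span the dual space $K^*$, as only the zero function vanishes everywhere. So there is $B\subseteq\binom{[n]}s$ with $|B|=N_{s-1}$ whose evaluations form a basis of $K^*$. Permutations $\pi$ of $[n]$ permute the functions $x_C$, so $K$ is invariant, and the evaluations at $\pi B$ also form a basis. In particular, the evaluations at the points of $Y\cap\pi B$ are linearly independent on $K$, so $\rho(Y)\ge|Y\cap\pi B|$. For uniformly random $\pi$, each point of $Y$ lies in $\pi B$ with probability $|B|/N_s$. So the average of the right side is $|Y|N_{s-1}/N_s$.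

**Step 2: an upper bound on rank,** $\rho(\mathcal Q)\le|\partial\mathcal Q|$. The space $K|_{\mathcal Q}$ is spanned by the restrictions $x_C|_{\mathcal Q}$, and these vanish unless $C\in\partial\mathcal Q$.

**Step 3: each $\varphi\in\Phi$ contributes an independent dimension.** We show that the indicator function of $\{\varphi\}$ on $\mathcal Q$ lies in $K|_{\mathcal Q}$. Let
$$p(Q)=\prod_{i=1}^{s-1}\big(|Q\cap\varphi|-i\big).$$
As a polynomial of degree $s-1$ in $|Q\cap\varphi|$, it is a linear combination of $\binom{|Q\cap\varphi|}r$, $0\le r\le s-1$. Now $\binom{|Q\cap\varphi|}r=\sum_{D\subseteq\varphi,\,|D|=r}\mathbf 1[D\subseteq Q]$, and for $s$-sets $Q$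
$$\mathbf 1[D\subseteq Q]=\frac1{s-r}\sum_{C\supseteq D,\ |C|=s-1}x_C(Q),$$
because if $D\subseteq Q$ there are exactly $s-r$ sets $C$ with $D\subseteq C\subset Q$ and $|C|=s-1$: omit one element of $Q\setminus D$. So $p\in K$. If $Q\in\mathcal Q\setminus\{\varphi\}$, then $1\le|Q\cap\varphi|\le s-1$, where the first inequality is the hypothesis, so $p(Q)=0$. And $p(\varphi)=(s-1)!\ne0$. So $p/(s-1)!$ restricts to the indicator.

**Step 4: conclusion.** The kernel of the restriction map $K|_{\mathcal Q}\to K|_{\mathcal Q\setminus\Phi}$ contains the $|\Phi|$ linearly independent indicators of Step 3. The map is onto, so by Steps 2 and 1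
$$|\partial\mathcal Q|\ge\rho(\mathcal Q)\ge|\Phi|+\rho(\mathcal Q\setminus\Phi)\ge|\Phi|+\frac s{n-s+1}\big(|\mathcal Q|-|\Phi|\big).$$
Multiply by $n-s+1$. $\blacksquare$

## 7. Shifting two families at once

Write $G-j+i$ for $(G\setminus\{j\})\cup\{i\}$, and similarly $G+x$, $G-x$. For $i<j$ the *shift* $S=S_{ij}$ replaces each $G\in\mathcal G$ with $j\in G$, $i\notin G$, $G-j+i\notin\mathcal G$ by $G-j+i$. For example, $S_{12}\{13,23,24\}=\{13,23,14\}$: the set $23$ stays because $13$ is already present, and $24$ moves to $14$.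

It helps to picture the sets containing exactly one of $i,j$ in pairs $\{H+i,H+j\}$ with $i,j\notin H$. If both or neither are in $\mathcal G$, nothing happens. If exactly one is in $\mathcal G$, then $S(\mathcal G)$ contains $H+i$. All other sets are untouched. One reads off:

1. $|S(\mathcal G)|=|\mathcal G|$, and $\mathcal G\subseteq\mathcal G'$ implies $S(\mathcal G)\subseteq S(\mathcal G')$.
2. If $w\in S(\mathcal G)$, $j\in w$, $i\notin w$, then $w$ and $w-j+i$ are both in $\mathcal G$.
3. If $w\in S(\mathcal G)\setminus\mathcal G$, then $i\in w$, $j\notin w$ and $w-i+j\in\mathcal G$.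
4. If $i\in w$, $j\notin w$, and $w$ or $w-i+j$ is in $\mathcal G$, then $w\in S(\mathcal G)$. If $w\in\mathcal G$ contains both or neither of $i,j$, then $w\in S(\mathcal G)$. If $j\in w$, $i\notin w$, and both $w$ and $w-j+i$ are in $\mathcal G$, then $w\in S(\mathcal G)$.

**Lemma 9.** (a) If $|v\cap A|\ge t$ for all $v\in\mathcal V$, $A\in\mathcal F$, then the same holds for $S(\mathcal V)$, $S(\mathcal F)$.

(b) If all members of $\mathcal V$ have the same size, then $\nabla S(\mathcal V)\subseteq S(\nabla\mathcal V)$.

*Proof of (a).* Let $A'\in S(\mathcal F)$, $v'\in S(\mathcal V)$. If $A'\in\mathcal F$ and $v'\in\mathcal V$, this is the hypothesis. If $A'\notin\mathcal F$ and $v'\notin\mathcal V$, then by item 3 $A'=A-j+i$ and $v'=v-j+i$ with $A\in\mathcal F$, $v\in\mathcal V$ both containing $j$ and not $i$. So $|A'\cap v'|=|A\cap v|\ge t$. The two mixed cases are symmetric, so let $A'=A-j+i\notin\mathcal F$ with $A\in\mathcal F$, $j\in A$, $i\notin A$, and $v'\in\mathcal V$. Suppose $|A'\cap v'|<t$. As $|A\cap v'|\ge t$, the exchange lost an element,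 so $j\in v'$ and $i\notin v'$, and $|A'\cap v'|=|A\cap v'|-1$. By item 2, $v'-j+i\in\mathcal V$. But $A$ contains $j$ and not $i$, so $|A\cap(v'-j+i)|=|A\cap v'|-1=|A'\cap v'|<t$, contrary to the hypothesis.

*Proof of (b).* Let $E=w+x$ with $w\in S(\mathcal V)$, $x\notin w$. We show $E\in S(\nabla\mathcal V)$.

Suppose $w\in\mathcal V$. Then $E\in\nabla\mathcal V$. If $i\in E$ or $j\notin E$, then $E\in S(\nabla\mathcal V)$ by item 4. Let $j\in E$, $i\notin E$; by item 4 it suffices that $E-j+i\in\nabla\mathcal V$. If $x=j$, then $E-j+i=w+i\in\nabla\mathcal V$. If $x\ne j$, then $j\in w$, $i\notin w$, so $w-j+i\in\mathcal V$ by item 2, and $E-j+i=(w-j+i)+x\in\nabla\mathcal V$.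

Suppose $w\notin\mathcal V$. By item 3, $w=w_0-j+i$ with $w_0\in\mathcal V$, $j\in w_0$, $i\notin w_0$. If $x=j$, then $E=w_0+i\in\nabla\mathcal V$ contains both $i$ and $j$, so $E\in S(\nabla\mathcal V)$. If $x\ne j$, then $i\in E$, $j\notin E$ and $E-i+j=w_0+x\in\nabla\mathcal V$, so $E\in S(\nabla\mathcal V)$ by item 4. $\blacksquare$

A family is *shifted* if $S_{ij}$ fixes it for all $i<j$, that is, if $G-j+i$ is in the family whenever $G$ is, $i<j$, $j\in G$, $i\notin G$.

## 8. The surplus forced by small sets

**Lemma 10.** Let $n,t\ge1$, $a\ge t-1$, $\delta:=n+t-2a\ge1$, and $c:=n+t-1-a$ (so $a\le c\le n$). Let $\mathcal F\subseteq\binom{[n]}a$ be $t$-intersecting and $\mathcal V\subseteq\binom{[n]}c$ with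

(i) $|v\cap A|\ge t$ for all $v\in\mathcal V$, $A\in\mathcal F$;

(ii) $\nabla_c\mathcal F\subseteq\mathcal V$.

Then
$$(c+1)|\nabla\mathcal V|-(n-c)|\mathcal V|\ge t|\mathcal F| .$$

The parity of $n+t$ plays no role here. The constraint $a\le c$ holds because $c-a=\delta-1\ge0$. In Example 7 ($n=10$, $t=4$, $a=5$, $c=8$) take $\mathcal F$ and $\mathcal V$ to be the $5$-sets and $8$-sets containing $T$: the left side is $9\cdot6-2\cdot15=24$ and the right side is $4\cdot6=24$. Equality holds whenever $a\ge t$ and $\mathcal F$, $\mathcal V$ are all $a$-sets and all $c$-sets containing a fixed $t$-set. With $s=a-t+1$ one has $|\mathcal V|=\binom{n-t}{s}$ and $|\nabla\mathcal V|=\binom{n-t}{s-1}=|\mathcal F|$. Since $n-c=s$ and $s\binom{n-t}s=(n-a)\binom{n-t}{s-1}$, the left side is $(c+1-n+a)|\mathcal F|=t|\mathcal F|$.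

The proof is by induction on $n$, removing the element $n$. On $[n-1]$ with the same $t$, the relation between the sizes becomes $a'+c'=n+t-2$, so exactly one of the two sizes must drop by one. This dictates how to pair the pieces: sets of $\mathcal F$ containing $n$ go with sets of $\mathcal V$ avoiding $n$, and conversely. In the second pairing $\delta$ drops by one. So the induction cannot treat $\delta=1$ (it would lead to $c'<a'$), and this is where Lemma 8 comes in.

*Proof.* Induction on $n$; assume the lemma for $n-1$ if $n\ge2$.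

**Step 1: trivial cases.** If $\mathcal F=\emptyset$, the claim is (1) for $c\le n-1$, and for $c=n$ both sides are $0$. This covers $n=1$: if $\mathcal F\neq\emptyset$, then $a\ge t$, so $\delta\ge1$ gives $n\ge 2a-t+1\ge t+1\ge2$. From now on $\mathcal F\ne\emptyset$, hence $a\ge t$, $c\le n-1$ and $n\ge2$.

**Step 2: the case $\delta=1$.** Then $n=2a-t+1$, $c=a$, and (ii) says $\mathcal F\subseteq\mathcal V$. Let $s=n-a=a-t+1\ge1$, and let $\mathcal Q$, $\Phi$ consist of the complements of the members of $\mathcal V$, $\mathcal F$. Then $\Phi\subseteq\mathcal Q\subseteq\binom{[n]}s$ and $n-2s+1=t\ge1$, so $n\ge2s$. For $Q=[n]\setminus v$ and $\varphi=[n]\setminus A$,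
$$|v\cap A|=2a-|v\cup A|=2a-n+|Q\cap\varphi|=t-1+|Q\cap\varphi| .$$
So (i) says $Q\cap\varphi\ne\emptyset$ for all $Q\in\mathcal Q$, $\varphi\in\Phi$. Also $|\partial\mathcal Q|=|\nabla\mathcal V|$ and $n-s+1=a+1$. Lemma 8 gives $(a+1)|\nabla\mathcal V|\ge(n-a)|\mathcal V|+t|\mathcal F|$, which is the claim as $c=a$.

From now on $\delta\ge2$.

**Step 3: reduction to shifted families.** Apply the same shift $S$ to $\mathcal F$ and to $\mathcal V$. By Lemma 9(a), condition (i) persists; applied with $\mathcal V=\mathcal F$, it shows that $S(\mathcal F)$ is $t$-intersecting. Iterating Lemma 9(b) and using monotonicity (item 1),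
$$\nabla_cS(\mathcal F)\subseteq S(\nabla_c\mathcal F)\subseteq S(\mathcal V),$$
so (ii) persists. Sizes are kept, and $|\nabla S(\mathcal V)|\le|S(\nabla\mathcal V)|=|\nabla\mathcal V|$. So if the claim holds for $S(\mathcal F),S(\mathcal V)$, it holds for $\mathcal F,\mathcal V$. A shift that changes one of the families strictly decreases the sum of all elements of all members of $\mathcal F$ and $\mathcal V$. Hence after finitely many shifts both families are shifted, and we assume this.

**Step 4: splitting by the element $n$.** Put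
$$\mathcal F_1=\{A-n:n\in A\in\mathcal F\},\qquad\mathcal F_0=\{A\in\mathcal F:n\notin A\},$$
and define $\mathcal V_1,\mathcal V_0$ in the same way. (In this proof these subscripts do not denote levels.) All four are families on $[n-1]$. Let $\nabla'$ denote the upper shadow in $[n-1]$.

**Step 5: $\mathcal F_1$ is $t$-intersecting.** Let $A,B\in\mathcal F$ contain $n$, possibly $A=B$. Suppose $|A\cap B|=t$. Then $|A\cup B|=2a-t=n-\delta<n$, so there is $x\in[n]\setminus(A\cup B)$, and $x\ne n$ since $n\in A$. By shiftedness $A-n+x\in\mathcal F$. It meets $B$ in $t-1$ elements, since $n\in B$ was removed and $x\notin B$. This is a contradiction. So $|A\cap B|\ge t+1$, and after removing $n$ at least $t$ common elements remain.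

**Step 6: induction for $(\mathcal F_1,\mathcal V_0)$.** On $[n-1]$ the parameters are $a'=a-1\ge t-1$, $\delta'=(n-1)+t-2(a-1)=\delta+1$, $c'=(n-1)+t-1-(a-1)=c$. By Step 5, $\mathcal F_1$ is $t$-intersecting. Condition (i) holds since sets in $\mathcal V_0$ avoid $n$. For (ii), let $v\in\binom{[n-1]}c$ contain $A'\in\mathcal F_1$. As $c\ge a>a-1$, pick $x\in v\setminus A'$. Then $A'+x=(A'+n)-n+x\in\mathcal F$ by shiftedness. So $v\in\nabla_c\mathcal F\subseteq\mathcal V$, and $n\notin v$ gives $v\in\mathcal V_0$. The induction hypothesis yields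
$$(c+1)|\nabla'\mathcal V_0|-(n-1-c)|\mathcal V_0|\ge t|\mathcal F_1| .\tag{7}$$

**Step 7: induction for $(\mathcal F_0,\mathcal V_1)$.** On $[n-1]$ the parameters are $a'=a$, $\delta'=\delta-1\ge1$, $c'=c-1$. The family $\mathcal F_0\subseteq\mathcal F$ is $t$-intersecting, and (i) holds since sets in $\mathcal F_0$ avoid $n$. For (ii), if $v'\in\binom{[n-1]}{c-1}$ contains $A\in\mathcal F_0$, then $v'+n\in\nabla_c\mathcal F\subseteq\mathcal V$, so $v'\in\mathcal V_1$. The induction hypothesis yields, since $(n-1)-(c-1)=n-c$,
$$c\,|\nabla'\mathcal V_1|-(n-c)|\mathcal V_1|\ge t|\mathcal F_0| .\tag{8}$$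

**Step 8: putting the halves together.** If $v'\in\mathcal V_1$ and $x\in[n-1]\setminus v'$, then $v'+x=(v'+n)-n+x\in\mathcal V$ by shiftedness. Thus $\nabla'\mathcal V_1\subseteq\mathcal V_0$. The members of $\nabla\mathcal V$ not containing $n$ form $\nabla'\mathcal V_0$. Those containing $n$ are the sets $E'+n$ with $E'\in\mathcal V_0$ (if the added element is $n$) or $E'\in\nabla'\mathcal V_1$ (otherwise), that is, with $E'\in\mathcal V_0\cup\nabla'\mathcal V_1=\mathcal V_0$. So $|\nabla\mathcal V|=|\nabla'\mathcal V_0|+|\mathcal V_0|$. Together with $|\mathcal V|=|\mathcal V_0|+|\mathcal V_1|$ and $(c+1)-(n-c)=c-(n-1-c)$ this gives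
$$(c+1)|\nabla\mathcal V|-(n-c)|\mathcal V|=\big[(c+1)|\nabla'\mathcal V_0|-(n-1-c)|\mathcal V_0|\big]+\big[c|\mathcal V_0|-(n-c)|\mathcal V_1|\big].$$
The first bracket is at least $t|\mathcal F_1|$ by (7). The second is at least $c|\nabla'\mathcal V_1|-(n-c)|\mathcal V_1|\ge t|\mathcal F_0|$ by (8). The sum is at least $t(|\mathcal F_1|+|\mathcal F_0|)=t|\mathcal F|$. $\blacksquare$

## 9. The weighted inequality completed

We return to Section 5 and prove (6), which finishes Theorem 6 and hence Theorem 1. Let $t\le a\le m-2$, $c=c_a$, $y=n-a$, $s=n-c=a-t+1$.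

Apply Lemma 10 to $\mathcal F=\mathcal U_a$ and $\mathcal V=\mathcal U_c$. The hypotheses hold: $\delta=n+t-2a\ge4$, condition (i) and the $t$-intersection of $\mathcal U_a$ hold because $\mathcal U$ is $t$-intersecting, and (ii) holds because $\mathcal U$ is an up-set. So $(c+1)|\nabla\mathcal U_c|-(n-c)u_c\ge t\,u_a$. Divide by $(c+1)N_{c+1}=(n-c)N_c=sN_c$:
$$d_c\ge\frac{t\,u_a}{sN_c} .$$
By (5), the left side of (6) is at most $\frac{u_a}{sN_c}\cdot\frac{s(t-1)-y}{y+t-1}$. Since $y\ge s$,
$$s(t-1)-y\le y(t-1)\le ty\le t(y+t-1),$$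
so this is at most $\frac{t\,u_a}{sN_c}\le d_c$. This is (6). Inserting (6) for each $a$ into (4), and using $d_j\ge0$ for the values $j$ that are not of the form $c_a$ with $t\le a\le m-2$, we get $W(\mathcal F)\le1$. Theorem 6 is proved, and with it Theorem 1. $\blacksquare$

In Example 7, formula (4) can be checked in full: $d_7=\frac{15}{45}-\frac{20}{120}=\frac16$, $d_8=\frac4{15}$, $d_9=1-\frac6{10}=\frac25$, and
$$W=1+\frac{15-20}{120}-\frac16-\frac4{15}-\frac25+\frac1{120}=\frac{16}{120}=\frac6{45},$$
as it should be: six sets of weight $1/N_8$.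

## 10. The extremal families

We prove Theorem 2. As noted in Section 1, the layers $m,\dots,m+k-1$ (those up to $n$) attain the bound. Let $\mathcal F$ be $t$-intersecting and $k$-Sperner with $|\mathcal F|=\sum_{i<k}N_{m+i}$.

**Step 1: levels pair by pair.** By the equality statement in Lemma 4, $x_i=1$ for $i<k$ and $x_i=0$ for $i\ge k$, where $0\le i\le n-m$. In other words, $g_i=N_{m+i}$ for $i<k$ and $g_i=0$ for $i\ge k$. It remains to see whether $f_a=0$ for all $a<m$. If so, then $f_{m+i}=N_{m+i}$ for $i<k$ and $f_{m+i}=0$ for $i\ge k$, and $\mathcal F$ is the union of the layers $m,\dots,m+k-1$.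

**Step 2: $t\ge2$.** Let $t\le a\le m-1$, $a=m-1-i$, $c=m+i$, and suppose $f_a>0$. Since $\frac a{a-t+1}>1$, inequality (2) gives $g_i=f_c+f_a<N_c$. Also $g_i\ge f_a>0$. So $g_i$ is neither $N_{m+i}$ nor $0$, contradicting Step 1. Hence $f_a=0$ for all $a<m$.

**Step 3: $t=1$ and $k\le\frac{n+1}2=n-m+1$.** Now (2) has factor $1$ and gives nothing, so we go back to random maximal chains. Here $N_{c_a}=N_a$. By Step 1, with all indices $0,\dots,k-1$ in the range $i\le n-m$,
$$\sum_{A\in\mathcal F}\frac1{N_{|A|}}=\sum_ix_i=k .$$
So a uniformly random maximal chain contains $k$ members of $\mathcal F$ on average. It never contains more than $k$, so every maximal chain contains exactly $k$.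

Let $1\le j\le n-1$ and let $X,X'$ be $j$-sets with $|X\cap X'|=j-1$. Take a maximal chain through $X\cap X'$, $X$, $X\cup X'$. Replacing $X$ by $X'$ gives another maximal chain. Both contain exactly $k$ members of $\mathcal F$, and they differ only in this place, so $X\in\mathcal F\Leftrightarrow X'\in\mathcal F$. Any two $j$-sets are connected by such exchanges of one element, so layer $j$ is either contained in $\mathcal F$ or disjoint from it. For $1\le a<m$ we have $2a\le2m-2=n-1$, so layer $a$ contains two disjoint sets and cannot be contained in the intersecting family $\mathcal F$. So $f_a=0$ for $1\le a<m$, and $f_0=0$ since $\emptyset$ does not meet itself.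

**Step 4: $t=1$ and $k\ge\frac{n+3}2=n-m+2$.** Since $n$ is odd and $m=\frac{n+1}2$, the bound is $\sum_{j\ge(n+1)/2}\binom nj=2^{n-1}$. So the extremal families are, by definition, the $k$-Sperner intersecting families of size $2^{n-1}$. One is $\{X:|X|\ge m\}$. For another, take any $A$ with $|A|=m-1\ge1$ and let
$$\mathcal F=\big(\{X:|X|\ge m\}\setminus\{[n]\setminus A\}\big)\cup\{A\} .$$
The set $[n]\setminus A$ has size $n-m+1=m$, so the size of the family is still $2^{n-1}$. It is intersecting: two sets of size at least $m$ meet because $2m>n$, and a set of size at least $m$ that misses $A$ is contained in the $m$-set $[n]\setminus A$, hence equals it, and it was removed. The family lies on the $n-m+2\le k$ layers $m-1,\dots,n$, so it is $k$-Sperner. For $n=3$ and $A=\{1\}$ this is the family $\{1,12,13,123\}$ of Section 2. $\blacksquare$
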